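# Long cycles in balanced bipartite graphs: two competing edge bounds

## The edge bounds $f_1$ and $f_2$ for cycles of length $2n-2k$

All graphs are finite and simple. We write $e(G)$ for the number of edges and $\delta(G)$ for the minimum degree of $G$. The length of a cycle is its number of edges. A bipartite graph with parts $X,Y$ is *balanced* if $|X|=|Y|$. Throughout, $n,r,k$ are integers with $r\ge 1$, $k\ge 0$, $n\ge 2k+2r$, and
$$N:=n-k,\qquad\text{so that } n\ge 2k+2r \text{ means } N\ge k+2r .$$
Put
$$f_1=n(n-k-r)+r(k+r),\qquad f_2=(n-k-1)(n-r+1)+r(k+1).$$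

**Theorem 1.** Let $r\ge 2$, $k\ge r$, $n\ge 2k+2r$. There is a balanced bipartite graph $G$ of order $2n$ with $\delta(G)\ge r$ and
$$e(G)=f_2=f_1+(r-1)(k-r+1)>f_1$$
that has no cycle of length $\ge 2n-2k$.

**Theorem 2.** Let $r\ge 1$, $k\ge 0$, $n\ge 2k+2r$. Put $M=f_1$ if $r=1$ or $k\le r-1$, and $M=f_2$ if $r\ge 2$ and $k\ge r$. Let $G$ be a balanced bipartite graph of order $2n$ with $\delta(G)\ge r$ and $e(G)>M$.

1. $G$ has a cycle of length at least $2n-2k$. The bound $M$ is best possible for all $n,r,k$ in this range.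
2. $G$ has a cycle of length exactly $2n-2k$ if $r=1$, or $k\le 2r-1$, or $(N-r)^2+r^2-N\ge 2k^2$.

**Corollary 3.** Consider the statement: every balanced bipartite graph $G$ of order $2n$ with $\delta(G)\ge r$ and $e(G)>f_1$ contains a cycle of length exactly $2n-2k$. It is true for all $n\ge 2k+2r$ if $r=1$ or $k\le r-1$. If $r\ge 2$ and $k\ge r$, it is false for every $n\ge 2k+2r$.

The statement in Corollary 3 is a conjecture of Adamus and Adamus. They asked how many edges a balanced bipartite graph on $2n$ vertices needs to ensure a cycle of length exactly $2n-2k$, and they settled the case $k=1$. The conjecture is quoted in Dong, Lu, Meng, Ning, "The generalized Turán number of long cycles in graphs and bipartite graphs", arXiv:2406.17371 (2024). So, for pairs $(r,k)$, it holds exactly when $r=1$ or $k\le r-1$. This agrees with the case $k=1$: then either $r=1$, or $r\ge2$ and $k\le r-1$.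

"Best possible" in Theorem 2(1) means that for each triple $(n,r,k)$ some balanced bipartite graph of order $2n$ with minimum degree at least $r$ has exactly $M$ edges and no cycle of length $\ge 2n-2k$. Part (2) makes no claim when $r\ge2$, $k\ge 2r$ and $(N-r)^2+r^2-N<2k^2$. For $r=2$, $k=5$ this happens only at $n=14$: there $N=9$ and $49+4-9=44<50$, while $N=10$ already gives $64+4-10=58\ge50$, and the left side increases with $N$.

## Comparing $f_1$ with $f_2$

In terms of $N$, using $k=n-N$,
$$f_1=n(N-r)+r(n-N+r)=Nn-r(N-r),\qquad f_1=n^2-(k+r)(n-r). \tag{1}$$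
The second form follows by expanding: both sides are $n^2-kn-rn+rk+r^2$. Similarly
$$f_2=(N-1)(n-r+1)+r(k+1)=Nn-rN+(N-n)+2r-1+rk=Nn-rN-k+2r-1+rk .$$
Subtracting,
$$f_2-f_1=-k+2r-1+rk-r^2=(r-1)k-(r-1)^2=(r-1)(k-r+1). \tag{2}$$
So $f_2=f_1$ if $r=1$ or $k=r-1$, and $f_2>f_1$ exactly when $r\ge2$ and $k\ge r$. For $r=2$ and $n=2k+4$:

| $k$ | $n$ | $f_1$ | $f_2$ |
|---|---|---|---|
| 1 | 6 | 24 | 24 |
| 2 | 8 | 40 | 41 |
| 3 | 10 | 60 | 62 |

Two results from the literature are used.

**Theorem 4 (Moon and Moser).** Let $G$ be a balanced bipartite graph on $2n$ vertices with $\delta(G)\ge r$, where $1\le r\le n/2$. If $e(G)>n(n-r)+r^2$, then $G$ contains a Hamilton cycle.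

**Theorem 5 (B. Li, B. Ning, *Exact bipartite Turán numbers of large even cycles*, J. Graph Theory 97 (2021)).** For $n'\ge m'\ge t\ge m'/2+1$, a $C_{2t}$-free bipartite graph with parts of sizes $m',n'$ has at most $(t-1)n'+m'-t+1$ edges.

They settle the two simplest cases of Theorem 2, with exact length.

*The case $k=0$.* Here $M=f_1=n(n-r)+r^2$ and $n\ge 2r$, so Theorem 4 gives a cycle of length $2n=2n-2k$.

*The case $r=1$.* Here $f_1=Nn-(N-1)=(N-1)n+n-N+1$. Since $N\ge k+2$, we have $2N\ge N+k+2=n+2$, so $n\ge N\ge n/2+1$. Theorem 5 with $m'=n'=n$, $t=N$ says that a $C_{2N}$-free graph has at most $f_1$ edges. So $e(G)>f_1$ gives $C_{2N}$.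

From now on, when we prove that cycles exist, $r\ge2$ and $k\ge1$; hence $N\ge 2r+1$ and $N\le n-1$.

## Two graphs without long cycles

**The graph $H_1$ with $f_1$ edges.** Take $A\subset X$ with $|A|=k+r$ and $B\subset Y$ with $|B|=r$. Join $A$ completely to $B$, and $X\setminus A$ completely to $Y$. The degrees are $r$ on $A$, $n$ on $X\setminus A$, $n$ on $B$, and $n-k-r\ge r$ on $Y\setminus B$. The number of edges is $(k+r)r+(n-k-r)n=f_1$.

We check that there is no cycle of length $\ge 2(n-k)$. Such a cycle has at least $n-k$ vertices in $X$, and $|X\setminus A|=n-k-r$, so it contains $r'\ge r$ vertices of $A$. These $r'$ vertices are incident with $2r'$ cycle edges, and each vertex of $Y$ absorbs at most two of them, so they have at least $r'$ neighbours on the cycle. If there are exactly $r'$ neighbours, each of these has both of its cycle edges going to the $r'$ vertices, so the $2r'$ vertices are closed under passing along the cycle and form the whole cycle. All these neighbours lie in $B$ and $|B|=r$. Hence $r'=r$, equality holds,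 and the cycle has length $2r<2(n-k)$, a contradiction. For $r=k=1$, $n=4$ this is clear at sight: $H_1$ has $10$ edges, a cycle of length $\ge6$ needs three vertices of $X$, hence a vertex of $A$, but those have degree $1$.

**The graph $H_2$ with $f_2$ edges: proof of Theorem 1.** Here one glues two complete bipartite graphs at a single vertex. Let $X=A\cup A'$ with $|A|=k+1$, $|A'|=n-k-1$, and $Y=B\cup B'\cup\{y_0\}$ with $|B|=r-1$, $|B'|=n-r$. Join every vertex of $A$ to all of $B\cup\{y_0\}$, and every vertex of $A'$ to all of $B'\cup\{y_0\}$.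

The degrees are $r$ on $A$; $n-r+1\ge r$ on $A'$; $k+1\ge r$ on $B$; $n-k-1\ge k+2r-1\ge r$ on $B'$; and $n$ at $y_0$. So $\delta\ge r$. The number of edges is $(k+1)r+(n-k-1)(n-r+1)=f_2$, and $f_2>f_1$ by (2).

The vertex $y_0$ is a cut vertex, so every cycle lies in $K_{k+1,r}$ on $A\cup B\cup\{y_0\}$ or in $K_{n-k-1,\,n-r+1}$. Its length is therefore at most $2r<2(n-k)$ or at most $2(n-k-1)$. This proves Theorem 1. $\square$

The smallest instance is $r=k=2$, $n=8$: glue $K_{3,2}$ and $K_{5,7}$ at a vertex of the sides of size $2$ and $7$. The parts have $3+5=8$ and $2+7-1=8$ vertices, the minimum degree is $2$, there are $6+35=41>40=f_1$ edges, and the longest cycle has length $10<12$.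

The vertices of $B$ have degree $k+1$, which is why $H_2$ meets the minimum degree condition (as $B\neq\emptyset$ when $r\ge 2$) only for $k\ge r-1$. At $k=r-1$ it ties with $H_1$, and from $k=r$ on it wins. The graphs $H_1$ (for $M=f_1$) and $H_2$ (for $M=f_2$) prove the sharpness claim of Theorem 2(1).

It remains to prove that cycles exist. Since $H_2$ has a cut vertex, we treat 2-connected graphs and the others separately. Recall that a graph is 2-connected if it has at least three vertices, is connected, and has no cut vertex.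

## Closing up a long path in a 2-connected bipartite graph

A natural start is to take a long path $P=v_1\dots v_m$ whose ends have large degree on $P$, and to close it to a cycle by a *crossing*: indices $i<j$ with $v_m\sim v_i$ and $v_1\sim v_j$. Then
$$v_1\dots v_iv_mv_{m-1}\dots v_jv_1$$
is a cycle. This stops when there is no crossing. Glue two copies of $K_{3,3}$ at one vertex $y_0$, and let $P$ be a path through all $11$ vertices, with $v_6=y_0$. Then $v_1\sim v_2,v_4,v_6$ and $v_{11}\sim v_6,v_8,v_{10}$, so the degree sum on $P$ is $6$, yet no cycle is longer than $6$. The lemma below with $N=4$ would promise length $8$; it fails here because the graph is not 2-connected. If we add the edge $v_3v_8$, the graph becomes 2-connected and the bypass around $v_6$ gives the cycle $v_1v_2v_3v_8v_9v_{10}v_{11}v_6v_5v_4v_1$ of length $10$. The proof turns this into a general construction.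

For a path $P$, let $d_P(v)$ be the number of neighbours of $v$ on $P$.

**Lemma 6.** Let $F$ be a 2-connected bipartite graph, $N\ge 2$, and $P=v_1\dots v_m$ a path in $F$ with $m\ge 2N$. If $m$ is even and $d_P(v_1)+d_P(v_m)\ge N+1$, or $m$ is odd and $d_P(v_1)+d_P(v_m)\ge N+2$, then $F$ has a cycle of length $\ge 2N$.

*Proof.* Write $d_1=d_P(v_1)$ and $d_m=d_P(v_m)$. If $v_1\sim v_m$, there is a cycle of length $m\ge 2N$; so assume $v_1\not\sim v_m$. Vertices in positions of equal parity lie on the same side of $F$. Hence a cycle with at least $N$ vertices in odd positions of $P$, or at least $N$ in even positions, has length $\ge 2N$. We count in this way.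

**Step 1: the crossing case.** This step handles paths with a crossing. Choose a crossing $i<j$ with $j-i$ minimal. No $v_l$ with $i<l<j$ is adjacent to $v_1$ or $v_m$: otherwise $(i,l)$ or $(l,j)$ would be a smaller crossing. Let $C=v_1\dots v_iv_mv_{m-1}\dots v_jv_1$, a cycle of length $m-(j-i-1)$ which misses exactly the $v_l$ with $i<l<j$.

Suppose $m$ is even. Then $i$ is odd and $j$ is even. If $j-i=1$, then $C$ has length $m\ge2N$. Otherwise consider
$$\{v_{l-1}: v_l\sim v_1\},\qquad \{v_l: v_l\sim v_m\}.$$
All these vertices are in odd positions. The sets are disjoint, since a common element $v_x$ would give $v_x\sim v_m$, $v_{x+1}\sim v_1$, a crossing of difference $1$. If $v_l\sim v_1$, then $l\le i$ or $l\ge j$, so $v_{l-1}\in C$ unless $l=j$. If $v_l\sim v_m$, then $l\le i$ or $l\ge j$ and $v_l\in C$. So $C$ has at least $d_1+d_m-1\ge N$ vertices in odd positions.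

Suppose $m$ is odd, so $m\ge 2N+1$. Then $i,j$ are even. If $j-i=2$, then $C$ has length $m-1\ge2N$. Otherwise consider
$$\{v_{l-1}: v_l\sim v_1\},\qquad \{v_{l+1}: v_l\sim v_m\}.$$
Again all positions are odd, and the sets are disjoint, since a common element $v_x$ would give $v_{x-1}\sim v_m$, $v_{x+1}\sim v_1$, a crossing of difference $2$. As before the first set lies on $C$ except for $v_{j-1}$. If $v_l\sim v_m$ with $l<i$, or with $j\le l\le m-1$, then $v_{l+1}\in C$; only $l=i$ gives a missing vertex, $v_{i+1}$. So $C$ has at least $d_1+d_m-2\ge N$ vertices in odd positions.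

**Step 2: the bypasses when there is no crossing.** This step produces paths that jump over the stretch between the neighbours of $v_1$ and those of $v_m$. Let
$$p=\max\{l:v_l\sim v_1\},\qquad q=\min\{l: v_l\sim v_m\}.$$
No crossing means $2\le p\le q\le m-1$. Put $\beta_0=p$. Given $\beta_s\le q$, we have $1<\beta_s<m$, and $F-v_{\beta_s}$ is connected. So there is a path $Q_{s+1}$, internally disjoint from $P$, from some $v_{a_{s+1}}$ with $a_{s+1}<\beta_s$ to some $v_{\beta_{s+1}}$ with $\beta_{s+1}>\beta_s$. Choose it with $\beta_{s+1}$ maximal. Stop at the first $S\ge1$ with $\beta_S>q$; this happens because the $\beta_s$ increase.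

Maximality has two consequences. First, $a_{s+1}\ge\beta_{s-1}$ for $s\ge 1$: otherwise $Q_{s+1}$ would run from below $\beta_{s-1}$ to $\beta_{s+1}>\beta_s$, against the choice of $\beta_s$. Second, distinct $Q_s,Q_{s'}$ with $s<s'$ have no common internal vertex: otherwise their union would contain a path, internally disjoint from $P$, from $v_{a_s}$ with $a_s<\beta_{s-1}$ to $v_{\beta_{s'}}$ with $\beta_{s'}>\beta_s$, again against the choice of $\beta_s$.

**Step 3: the rerouted cycle.** This step assembles the bypasses and pieces of $P$ into one cycle. Let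
$$l=\min\{x>a_1: v_x\sim v_1\},\qquad l'=\max\{x<\beta_S: v_x\sim v_m\}.$$
Since $a_1<p$ and $q<\beta_S$, both exist, with $l\le p$ and $l'\ge q$. Put $b_0=l$, $b_s=\beta_s$ for $s\ge1$, and $a_{S+1}=l'$. Consider the segments of positions
$$\sigma_0=[1,a_1],\qquad \sigma_s=[b_{s-1},a_{s+1}]\ (1\le s\le S),\qquad \sigma_{S+1}=[b_S,m].$$
By Step 2,
$$a_1<l\le p\le a_2<b_1\le a_3<b_2\le\dots\le a_S<b_{S-1}\le q\le l'<b_S, \tag{3}$$
and for $S=1$ simply $a_1<l\le p\le q\le l'<b_1$. So each segment is nonempty and each ends before the next begins: they are pairwise disjoint. They are linked as follows.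

- The edge $v_1v_l$ joins the starts of $\sigma_0$ and $\sigma_1$.
- $Q_s$ joins the end $v_{a_s}$ of $\sigma_{s-1}$ to the start $v_{b_s}$ of $\sigma_{s+1}$, for $1\le s\le S$.
- The edge $v_{l'}v_m$ joins the ends of $\sigma_S$ and $\sigma_{S+1}$.

Each start and each end of a segment is used exactly once: the starts of $\sigma_0,\sigma_1$ by the first link, the start of $\sigma_{s+1}$ and the end of $\sigma_{s-1}$ by $Q_s$, the ends of $\sigma_S,\sigma_{S+1}$ by the last link. As a pattern on the indices $0,\dots,S+1$ the links are $01$, then $02,13,24,\dots$ up to $(S-1)(S+1)$, then $S(S+1)$. The even indices form one chain starting at $0$, the odd indices one chain starting at $1$; the chains are joined at the bottom by $01$ and at the top by $S(S+1)$. This is a single cycle on $S+2\ge3$ indices. So segments and links form a cycle $C$. For $S=1$ it runs from $v_1$ up to $v_{a_1}$, along $Q_1$ to $v_{\beta_1}$, up to $v_m$, to $v_{l'}$, down to $v_l$, back to $v_1$. For $S=2$ it runs from $v_1$ up to $v_{a_1}$, along $Q_1$ to $v_{\beta_1}$,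 up to $v_{l'}$, to $v_m$, down to $v_{\beta_2}$, along $Q_2$ to $v_{a_2}$, down to $v_l$, back to $v_1$.

**Step 4: counting on the rerouted cycle.** This step shows that $C$ is long. The vertices of $P$ omitted by $C$ have positions strictly inside $(a_1,l)$, or $(a_s,b_{s-1})$ with $2\le s\le S$, or $(l',b_S)$. No neighbour of $v_1$ is omitted: the first interval contains none by the choice of $l$, and in the others all positions exceed $p$, by (3). No neighbour of $v_m$ is omitted: the last interval contains none by the choice of $l'$, and in the others all positions are below $q$. So $C$ contains all neighbours of $v_1$ and of $v_m$ on $P$.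

If $m$ is odd, these neighbours are in even positions, and at most one is common (when $p=q$). So $C$ has at least $d_1+d_m-1\ge N$ vertices in even positions.

If $m$ is even, then $p$ is even and $q$ is odd, so $p<q$. Let $v_x\sim v_1$ with $x\ne l$. Then $2\le x\le a_1$, or $l<x\le p$; in the first case $v_{x-1}\in\sigma_0$, in the second $l\le x-1<p$ and $v_{x-1}\in\sigma_1$. So $v_{x-1}\in C$, in an odd position $\le p-1<q$. The $d_m$ neighbours of $v_m$ lie on $C$ in odd positions $\ge q$. So $C$ has at least $d_1-1+d_m\ge N$ vertices in odd positions. $\square$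

## Cores, and why one core is not enough

To use Lemma 6 we need path ends of large degree on the path. Deleting vertices of small degree until none are left supplies a place to choose the ends from.

**Definition (core).** Let $G$ be bipartite with parts $X,Y$, $|X|=|Y|=n$, and let $\sigma,\tau\ge0$ be integers. $K(\sigma,\tau)$ is what remains after repeatedly deleting, one at a time, $X$-vertices of current degree $\le\sigma$ and $Y$-vertices of current degree $\le\tau$.

In a subgraph whose $X$-vertices have degree $\ge\sigma+1$ and whose $Y$-vertices have degree $\ge\tau+1$, no vertex can be the first to be deleted. So $K(\sigma,\tau)$ contains every such subgraph. It is itself an induced subgraph of this kind, hence the largest one, and it does not depend on the order of deletion. In particular, raising $\sigma$ or $\tau$ can only shrink it. We write $K_X=V(K)\cap X$ and $K_Y=V(K)\cap Y$. A nonempty core with $\sigma,\tau\ge 0$ has vertices on both sides, as its degrees are positive.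

*Example.* Take $H_1$ with $r=2$, $k=1$, $n=6$: $|A|=3$, $|B|=2$, $|X\setminus A|=3$. For $K(3,2)$ the vertices of $A$ (degree $2$) are deleted; after that $Y$-vertices have degree $3$ and the rest of $X$ degree $6$, so $K(3,2)=K_{3,6}$. For $K(2,3)$, after deleting $A$ all $Y$-vertices have degree $3$ and go too, and $K(2,3)=\emptyset$.

**Lemma 7.** (a) If $K(\sigma,\tau)$ has $a$ vertices in $X$ and $b$ in $Y$, then $e(G)\le ab+(n-a)\sigma+(n-b)\tau$.
(b) If $K(\sigma,\tau)=\emptyset$ and $\sigma,\tau\le n$, then $e(G)\le(\sigma+\tau)n-\sigma\tau$.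

*Proof.* (a) Each deleted $X$-vertex destroys at most $\sigma$ edges, each deleted $Y$-vertex at most $\tau$, and at most $ab$ edges remain.

(b) The number of remaining $Y$-vertices falls from $n\ge\sigma$ to $0$ in steps of one. Stop when it equals $\sigma$, and let $x$ be the number of remaining $X$-vertices. Then $e(G)\le\sigma(n-x)+\tau(n-\sigma)+x\sigma=(\sigma+\tau)n-\sigma\tau$. $\square$

In the example, (b) for $K(2,3)$ gives $5\cdot6-6=24=e(H_1)$.

**Definition (saturated).** Fix $N$. A bipartite graph with parts $X,Y$ is *saturated* if it has no cycle of length $\ge2N$, but adding any missing $X$–$Y$ edge creates one. For example, with $N=2$ and $n=2$ the path $x_1y_1x_2y_2$ is saturated: its only missing edge is $x_1y_2$, which creates a $C_4$.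

**Lemma 8.** Let $G$ be 2-connected and saturated, $N\ge 2$, and let $K=K(\sigma,\tau)$, $K'=K(\sigma',\tau')$ be nonempty with
$$\sigma+\tau'\ge N-1,\quad \sigma'+\tau\ge N-1,\quad \sigma+\sigma'\ge N,\quad \tau+\tau'\ge N. \tag{4}$$
Then every vertex of $K_X$ is adjacent to every vertex of $K'_Y$, and every vertex of $K_Y$ to every vertex of $K'_X$.

*Proof.* Otherwise there are nonadjacent $u\in K$, $v\in K'$ on opposite sides. Adding $uv$ creates a cycle of length $\ge2N$ through $uv$, so $G$ has a $u$–$v$ path with at least $2N$ vertices. Let $P$ be a longest path among *all* paths with one end in $K$ and the other end in $K'$; so $|P|\ge 2N$, where $|P|$ counts vertices. Let $w\in K$, $w'\in K'$ be its ends. All neighbours of $w$ in $K$ lie on $P$: otherwise we could extend $P$ by one of them to a longer path of the same kind. Likewise all neighbours of $w'$ in $K'$ lie on $P$. So $d_P(w)\ge\sigma+1$ or $\tau+1$, according to the side of $w$, and $d_P(w')\ge\sigma'+1$ or $\tau'+1$.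

If $w,w'$ are on opposite sides, $|P|$ is even, and the first two conditions in (4) give $d_P(w)+d_P(w')\ge N+1$. If they are on the same side, $|P|$ is odd, and the last two give $d_P(w)+d_P(w')\ge N+2$. In both cases Lemma 6 gives a cycle of length $\ge 2N$, a contradiction. $\square$

One would first try a single core paired with itself, $K=K'=K(\sigma,\tau)$: if it is empty, Lemma 7(b) should contradict the number of edges, and if not, Lemma 8 says it is complete bipartite. Condition (4) with $K=K'$ forces $2\sigma,2\tau\ge N$. If $N$ is even, $\sigma=\tau=N/2$ works and the empty core gives $e(G)\le Nn-N^2/4\le Nn-r(N-r)=f_1$. If $N$ is odd, we need $\sigma,\tau\ge(N+1)/2$, and the best bound from Lemma 7(b) is $(N+1)n-\big(\tfrac{N+1}{2}\big)^2$. For $r=2$, $k=1$, $n=6$, $N=5$ this is $36-9=27$, while $f_1=24$. So the count is too weak. Lower thresholds $(N-1)/2$ on both sides violate $\sigma+\sigma'\ge N$, the condition for path ends on the same side. The way out is to pair two different cores, $K(\lceil N/2\rceil,\lfloor N/2\rfloor)$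 and $K(\lfloor N/2\rfloor,\lceil N/2\rceil)$: the sum of thresholds within each is $N$, and (4) holds for the pair.

## The 2-connected case: more than $Nn-r(N-r)$ edges suffice

**Theorem 9.** Let $r\ge2$ and $2r+1\le N\le n-1$. If $G$ is a 2-connected balanced bipartite graph of order $2n$ with $\delta(G)\ge r$ and $e(G)>Nn-r(N-r)$, then $G$ has a cycle of length $\ge2N$.

*Proof.* Suppose not. Add missing $X$–$Y$ edges as long as no cycle of length $\ge2N$ arises. The hypotheses persist, and the process stops before $K_{n,n}$, which is Hamiltonian with $2n\ge 2N$. So we may assume that $G$ is saturated. Let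
$$s=\lceil N/2\rceil,\quad t=\lfloor N/2\rfloor,\quad K_1=K(s,t),\quad K_2=K(t,s).$$
Then $s+t=N$ and $2\le r\le t\le s\le n$. We use repeatedly that $x(N-x)$ is concave in $x$ and symmetric about $N/2$, so $x(N-x)\ge r(N-r)$ for $r\le x\le N-r$.

**Step 1: a complete bipartite core.** This step shows that $K_1=K_2$ and that this graph is nonempty and complete bipartite. If $K_1$ or $K_2$ is empty, Lemma 7(b) gives $e(G)\le Nn-st\le Nn-r(N-r)$, a contradiction. So both are nonempty. Lemma 8 applies to $K_1$ and $K_2$: the four sums in (4) are $2s$, $2t$, $s+t$, $t+s$, and $2s,2t\ge N-1$, $s+t=N$. Consider the subgraph induced by $V(K_1)\cup V(K_2)$.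

- An $X$-vertex of $K_1$ has degree $\ge s+1$ in it, already within $K_1$.
- An $X$-vertex of $K_2$ is adjacent to all of $(K_1)_Y$, and $|(K_1)_Y|\ge s+1$ because an $X$-vertex of $K_1$ has $s+1$ neighbours there.
- A $Y$-vertex of $K_2$ has degree $\ge s+1$ in it, already within $K_2$.
- A $Y$-vertex of $K_1$ is adjacent to all of $(K_2)_X$, and $|(K_2)_X|\ge s+1$ because a $Y$-vertex of $K_2$ has $s+1$ neighbours there.

So this subgraph has minimum degree $\ge s+1\ge t+1$, and is contained in both $K_1$ and $K_2$. Hence $K_1=K_2=:K_0$. By Lemma 8, $(K_1)_X=(K_0)_X$ is completely joined to $(K_2)_Y=(K_0)_Y$. So $K_0$ is complete bipartite, with $a$ vertices in $X$ and $b$ in $Y$, where $a,b\ge s+1$. Exchanging the names of $X$ and $Y$ exchanges $K_1$ and $K_2$, so we may assume $a\le b$. We record: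

- $a\le N-1$, because $K_0\supseteq C_{2a}$;
- $2a\ge 2s+2\ge N+2$, and $a+b\ge N+2$;
- $K_0=K(b-1,a-1)$. Indeed $X$-vertices of $K_0$ have degree $b$ in $K_0$ and $Y$-vertices degree $a$, so $K_0\subseteq K(b-1,a-1)$; and $b-1\ge s$, $a-1\ge t$ give $K(b-1,a-1)\subseteq K(s,t)=K_0$.

**Step 2: lower the thresholds.** This step shows that a core with much smaller thresholds is still equal to $K_0$, so that Lemma 7(a) gives a good bound. We choose the thresholds as small as Lemma 8 permits with partner $K_0=K(b-1,a-1)$. With $\sigma'=b-1$, $\tau'=a-1$, condition (4) reads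
$$\sigma\ge\max(N-a,\,N-b+1),\qquad \tau\ge\max(N-b,\,N-a+1). \tag{5}$$
Let $\tau=N-a+1$, and $\sigma=N-a$ if $a<b$, $\sigma=N-a+1$ if $a=b$. Then (5) holds. Let $L=K(\sigma,\tau)$. Since $a\ge N-a+2=\tau+1$ and $b\ge N-a+2\ge\sigma+1$, we have $K_0\subseteq L$. By Lemma 8 applied to $L$ and $K_0$, each $X$-vertex of $L$ is adjacent to all $b\ge s+1$ vertices of $(K_0)_Y$, and each $Y$-vertex of $L$ to all $a\ge s+1\ge t+1$ vertices of $(K_0)_X$. As $K_0\subseteq L$, these are degrees within $L$, so $L\subseteq K(s,t)=K_0$. Thus $L=K_0$, and by Lemma 7(a)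
$$e(G)\le ab+(n-a)\sigma+(n-b)\tau .$$
Write $ab=an-a(n-b)$ and use $an+(n-a)(N-a)=Nn-a(N-a)$. If $a<b$, the right side is
$$Nn-a(N-a)-(n-b)\big(a-(N-a+1)\big).$$
If $a=b$, it is $an-a(n-a)+(n-a)(N-a)+(n-a)+(n-a)(N-a+1)$. Hence
$$e(G)\le Nn-a(N-a)-\begin{cases}(n-b)(2a-N-1)& \text{if } a<b,\\ (n-a)(2a-N-2)&\text{if } a=b.\end{cases}\tag{6}$$
Both subtracted terms are $\ge0$, since $2a\ge N+2$.

**Step 3: three ranges of $a$.** This step contradicts $e(G)>Nn-r(N-r)$ for every value of $a$.

*Case $a\le N-r$.* As $r\le s<a\le N-r$, we have $a(N-a)\ge r(N-r)$, and (6) gives $e(G)\le Nn-r(N-r)$, a contradiction.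

*Case $a\ge N-r+2$.* Then $\sigma,\tau\le N-a+1\le r-1$. Since $\delta(G)\ge r$, nothing is deleted, so $G=L=K_0$ and $a=n>N-1$, a contradiction.

*Case $a=N-r+1$.* Here $a(N-a)=(N-r+1)(r-1)$, so
$$r(N-r)-a(N-a)=rN-r^2-(rN-N-r^2+2r-1)=N-2r+1 .$$
It suffices to show that the subtracted term in (6) is at least $N-2r+1$; then $e(G)\le Nn-r(N-r)$, a contradiction.

If $a<b$, then $\sigma=r-1$ and $\tau=r$. As $a\le N-1<n$, we have $L=K_0\ne G$, so some vertex is deleted. Since $\delta(G)\ge r>\sigma$, the first deleted vertex is in $Y$, so $n-b\ge1$. The subtracted term is at least $2a-N-1=N-2r+1$.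

If $a=b$, the subtracted term is $(n-a)(2a-N-2)=(n-N+r-1)(N-2r)$. Since $n-N\ge1$ and $r\ge2$, it is at least $2(N-2r)$, which is at least $N-2r+1$ because $N-2r\ge1$. $\square$

## Graphs glued at one vertex

Now let $G$ be balanced bipartite of order $2n$, $\delta(G)\ge r\ge2$, and *not* 2-connected. We bound $e(G)$ by the sizes of two pieces.

**The two pieces.** We claim $G=G_1\cup G_2$ with $V(G_1)\cap V(G_2)=\{v\}$, where $V(G_i)\setminus\{v\}\ne\emptyset$ and every vertex of $V(G_i)\setminus\{v\}$ has all its neighbours in $V(G_i)$. If $G$ is connected, it has a cut vertex $v$; take a component $D$ of $G-v$ and put $G_1=G[D\cup\{v\}]$, $G_2=G-D$. If $G$ is disconnected, take a component $D$, any vertex $v\notin D$, and the same $G_1,G_2$; here $G_2-v\neq\emptyset$ since $v$ has neighbours, none in $D$.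

Both sides of each $G_i$ have at least $r$ vertices. Indeed, a vertex $u$ of $G_i-v$ has at least $r\ge2$ neighbours in $G_i$, all on the side opposite to $u$. One of them, $w$, is not $v$, and $w$ has at least $r$ neighbours in $G_i$, all on the side of $u$.

Exchanging the names of $X$ and $Y$ if necessary, let $v\in Y$. Put $p_i=|X\cap V(G_i)|$ and $q_i=|Y\cap V(G_i)|$. Then
$$p_1+p_2=n,\qquad q_1+q_2=n+1,\qquad p_i,q_i\ge r .$$
Every edge lies in $G_1$ or $G_2$, so $e(G)\le p_1q_1+p_2q_2=g(p_2,q_2)$, where
$$g(p,q)=pq+(n-p)(n+1-q),\qquad g(p,q)=g(n-p,\,n+1-q). \tag{7}$$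
The function $g$ is affine in each variable separately, so on a rectangle its maximum is attained at a corner.

**Lemma 10.** If $k\le r-1$ (and $n\ge 2k+2r$, $n\ge 2r$), then $e(G)\le f_1$.

*Proof.* The point $(p_2,q_2)$ lies in $[r,n-r]\times[r,n+1-r]$. By the symmetry in (7) the corner values are
$$g(r,r)=r^2+(n-r)(n+1-r),\qquad g(r,n+1-r)=r(n+1-r)+(n-r)r,$$
each taken twice. Their difference is $(n+1-r)(n-2r)-r(n-2r)=(n-2r)(n+1-2r)\ge0$. Hence
$$e(G)\le g(r,r)=n^2-(2r-1)n+r(2r-1)=n^2-(2r-1)(n-r)\le n^2-(k+r)(n-r)=f_1,$$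
using $k+r\le2r-1$ and (1). $\square$

For $k\ge r$ the value $g(r,r)$ is larger than $f_1$ when $k\ge r$ makes $k+r>2r-1$, so sizes alone no longer suffice: a large piece $G_1$ must be prevented from containing $C_{2N}$. This is where Theorem 5 enters.

**Lemma 11.** If $k\ge r$, $n\ge2k+2r$ and $G$ has no $C_{2N}$, then $e(G)\le f_2$.

*Proof.* Note $N\ge k+2r\ge k+4$.

**Step 1: one piece is large on both sides.** This step treats the case $\min(p_i,q_i)\ge N$ for some $i$, say $i=1$, by applying Theorem 5 to $G_1$. Here $r\le p_2=n-p_1\le k$ and $r\le q_2=n+1-q_1\le k+1$. Theorem 5 applies to $G_1$ with $t=N$ and $m'=\min(p_1,q_1)$: we have $m'\ge N$, and $m'\le p_1\le n-r=N+k-r\le2N-2$ because $N\ge k+4$. The other piece has at most $p_2q_2$ edges.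

If $q_1\ge p_1$, then
$$e(G)\le(N-1)(n+1-q_2)+(n-p_2)-N+1+p_2q_2 .$$
The coefficient of $q_2$ is $p_2-(N-1)\le k-N+1<0$, so we may replace $q_2$ by its least value $r$. Then the coefficient of $p_2$ is $r-1>0$, and we may replace $p_2$ by $k$. As $n-k=N$, this gives
$$e(G)\le(N-1)(n+1-r)+kr+1\le(N-1)(n-r+1)+r(k+1)=f_2 .$$

If $p_1\ge q_1$, then
$$e(G)\le(N-1)(n-p_2)+(n+1-q_2)-N+1+p_2q_2 .$$
The coefficient of $p_2$ is $q_2-(N-1)\le k+2-N<0$; replace $p_2$ by $r$. Then the coefficient of $q_2$ is $r-1>0$; replace $q_2$ by $k+1$. This gives $e(G)\le(N-1)(n-r)+(k+1)r+1=f_2-(N-2)\le f_2$.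

**Step 2: no piece is large on both sides.** This step treats the remaining case, $\min(p_i,q_i)\le N-1$ for $i=1,2$, by evaluating $g$ at corners. For $i=1$ the condition says $p_2\ge k+1$ or $q_2\ge k+2$; for $i=2$ it says $p_2\le N-1$ or $q_2\le N-1$. Together with $r\le p_2\le n-r$ and $r\le q_2\le n+1-r$, the point $(p_2,q_2)$ lies in one of
$$\begin{aligned}R_1&=[k+1,N-1]\times[r,n+1-r],& R_2&=[k+1,n-r]\times[r,N-1],\\ R_3&=[r,N-1]\times[k+2,n+1-r],& R_4&=[r,n-r]\times[k+2,N-1].\end{aligned}$$
The symmetry $(p,q)\mapsto(n-p,n+1-q)$ sends $k+1\leftrightarrow N-1$ and $r\leftrightarrow n-r$ in the first coordinate, and $k+2\leftrightarrow N-1$ and $r\leftrightarrow n+1-r$ in the second. So it maps $R_1$ and $R_4$ to themselves and exchanges $R_2$ and $R_3$. Up to this symmetry the corners are $(k+1,r)$ and $(k+1,n+1-r)$ for $R_1$; $(k+1,r)$, $(k+1,N-1)$, $(n-r,r)$, $(n-r,N-1)$ for $R_2$; $(n-r,k+2)$ and $(n-r,N-1)$ for $R_4$. Their values are as follows.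

- $g(k+1,r)=(k+1)r+(N-1)(n+1-r)=f_2$.
- $g(k+1,n+1-r)=(k+1)(n+1-r)+(N-1)r=f_2-(n+1-2r)(N-k-2)\le f_2$.
- $g(k+1,N-1)=(k+1)(N-1)+(N-1)(k+2)=(N-1)(2k+3)\le(N-1)(n-r+1)\le f_2$, because $n-r+1=N+k-r+1\ge2k+r+1\ge2k+3$.
- $g(n-r,r)=r(2n-2r+1)\le2r(n-r+1)\le(N-1)(n-r+1)\le f_2$, because $N\ge2r+1$.
- $g(n-r,N-1)=(n-r)(N-1)+r(k+2)=f_2-(N-1-r)\le f_2$.
- $g(n-r,k+2)=(n-r)(k+2)+r(N-1)=g(n-r,N-1)-(n-2r)(N-k-3)\le f_2$.

So $e(G)\le f_2$ in all cases. $\square$

**Proof of Theorem 2(1).** Sharpness and the cases $r=1$ and $k=0$ are done. Let $r\ge2$, $k\ge1$, so $2r+1\le N\le n-1$. By (1) and (2), $M\ge f_1=Nn-r(N-r)$. If $G$ is 2-connected, Theorem 9 gives a cycle of length $\ge2N=2n-2k$. If $G$ is not 2-connected and $k\le r-1$, Lemma 10 contradicts $e(G)>f_1$. If $G$ is not 2-connected and $k\ge r$, then $e(G)>f_2$ and Lemma 11 shows that $G$ contains $C_{2N}$. $\square$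

## From length at least $2n-2k$ to length exactly $2n-2k$

A longest cycle $C$ may be longer than $2N$. The plan is to show that few edges leave $C$, so that $G[C]$ is dense, and that a dense bipartite graph with a Hamilton cycle has cycles of all even lengths.

**Lemma 12.** Let $C$ be a cycle of length $2c$ in a bipartite graph without $C_{2c+2}$, and let $x\in X\setminus V(C)$, $y\in Y\setminus V(C)$. Then $d_C(x)+d_C(y)\le c+1$, where $d_C$ counts neighbours on $C$.

*Proof.* Let $C=x_1y_1x_2y_2\dots x_cy_cx_1$, indices modulo $c$. Let $I=\{i:x\sim y_i\}$ and $J=\{i:y\sim x_{i+1}\}$. If $|I|+|J|\ge c+2$, there are two indices $i\ne j$ in $I\cap J$. The arcs of $C$ from $x_{j+1}$ forward to $y_i$ and from $x_{i+1}$ forward to $y_j$ partition $V(C)$. Then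
$$x\,y_i\,x_i\,y_{i-1}\dots x_{j+1}\,y\,x_{i+1}\,y_{i+1}\dots y_j\,x$$
is a cycle of length $2c+2$, a contradiction. $\square$

**Lemma 13.** A bipartite graph $F$ of order $2c$ with a Hamilton cycle and $e(F)>c(c+1)/2$ contains $C_{2m}$ for every $2\le m\le c$.

*Proof.* For $m=c$ take the Hamilton cycle. Let $m<c$ and suppose there is no $C_{2m}$. Let $v_0v_1\dots v_{2c-1}v_0$ be a Hamilton cycle. We match the possible neighbours $v_j$ of $v_1$ with possible neighbours $v_{j'}$ of $v_0$ so that having both gives a $C_{2m}$. For even $j$ with $2\le j\le2c-2$ put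
$$j'=j+2m-3\ \text{ if } j\le2c-2m+2,\qquad j'=j-(2c-2m+1)\ \text{ otherwise}.$$
The first kind gives the odd values $2m-1,\dots,2c-1$, the second kind the odd values $3,\dots,2m-3$ (none if $m=2$). So $j\mapsto j'$ is a bijection from $\{2,4,\dots,2c-2\}$ onto $\{3,5,\dots,2c-1\}$.

Suppose $v_1v_j$ and $v_0v_{j'}$ are both edges. For the first kind, $j'>j$ and
$$v_0v_1v_jv_{j+1}\dots v_{j'}v_0$$
is a cycle with $2+(j'-j+1)=2m$ vertices. For the second kind, $j'<j$ and
$$v_0v_{j'}v_{j'-1}\dots v_1v_jv_{j+1}\dots v_{2c-1}v_0$$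
is a cycle with $1+j'+(2c-j)=2m$ vertices. Both are excluded, so for each of the $c-1$ values of $j$ at most one of $v_1v_j$, $v_0v_{j'}$ is an edge. Apart from each other, the neighbours of $v_1$ are among the $v_j$ and those of $v_0$ among the $v_{j'}$. Hence $(d(v_1)-1)+(d(v_0)-1)\le c-1$, that is, $d(v_0)+d(v_1)\le c+1$. The same argument applies to every edge of the Hamilton cycle. Summing over its $2c$ edges, each degree is counted twice, and $4e(F)\le2c(c+1)$, a contradiction. $\square$

**Proof of Theorem 2(2).** The cases $r=1$ and $k=0$ were settled with exact length. Let $r\ge2$, $k\ge1$.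

**Step 1: few edges leave a longest cycle.** This step bounds $e(G[C])$ from below. By part (1) a longest cycle $C$ has length $2c\ge2N$. If $c=N$, we are done. Let $c=N+g$ with $g\ge1$, and $h=n-c$; so $g+h=k$ and $h\le k-1$. There are $h$ vertices outside $C$ on each side; pair them arbitrarily across the sides. There is no $C_{2c+2}$, so by Lemma 12 each pair sends at most $c+1$ edges to $C$. At most $h^2$ edges lie outside $C$. So at most $h(c+1)+h^2$ edges meet $V(G)\setminus V(C)$, and since $e(G)>M\ge f_1$,
$$e(G[C])>Nn-r(N-r)-h(c+1)-h^2 .$$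

**Step 2: comparison with Lemma 13.** This step turns the bound into a condition on $N,r,k$. Since $c=n-h$,
$$2h(c+1)+c(c+1)=(c+1)(c+2h)=(n-h+1)(n+h)=n^2-h^2+n+h ,$$
and $2Nn-n^2=n(2N-n)=(N+k)(N-k)=N^2-k^2$. Therefore
$$\begin{aligned}2e(G[C])-c(c+1)&>2Nn-2r(N-r)-2h^2-(n^2-h^2+n+h)\\&=N^2-k^2-2r(N-r)-h^2-h-N-k\\&=(N-r)^2+r^2-N-(k^2+h^2+h+k).\end{aligned}$$
As $h\le k-1$, we have $h^2+h\le k^2-k$, so
$$2e(G[C])-c(c+1)>(N-r)^2+r^2-N-2k^2. \tag{8}$$
If the right side of (8) is $\ge0$, Lemma 13 applied to $F=G[C]$ with $m=N$ gives $C_{2N}$.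

**Step 3: the condition $k\le2r-1$.** This step shows that the right side of (8) is nonnegative in this range. Since $N-r\ge r+k$,
$$(N-r)^2-N=(N-r)(N-r-1)-r\ge(r+k)(r+k-1)-r .$$
Hence
$$(N-r)^2+r^2-N-2k^2\ge(r+k)(r+k-1)+r(r-1)-2k^2=2r(r-1)+k(2r-1-k)\ge0 .\qquad\square$$

**Proof of Corollary 3.** If $r=1$ or $k\le r-1$, then $M=f_1$. Moreover $k\le r-1$ implies $k\le2r-1$, so Theorem 2(2) gives a cycle of length exactly $2n-2k$ whenever $e(G)>f_1$. If $r\ge2$ and $k\ge r$, Theorem 1 gives, for every $n\ge2k+2r$, a graph with more than $f_1$ edges and minimum degree at least $r$ that has no cycle of length $\ge2n-2k$, hence none of length exactly $2n-2k$. $\square$
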